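\title{Descent along $\mathrm{MU}$ for the topological Hochschild homology of truncated Brown--Peterson spectra}

\begin{abstract}
Let $R$ be an $\mathbb{E}_3$-$\mathrm{MU}$-algebra that is a form of the $p$-local truncated Brown--Peterson spectrum $\mathrm{BP}\langle n\rangle$. The unit $\mathrm{MU}\to R$ maps the descent spectral sequence for $\mathrm{THH}(\mathrm{MU})\to\mathrm{MU}$ to the one for $\mathrm{THH}(R)\to\mathrm{THH}(R/\mathrm{MU})$. We prove that, after $p$-localization, the map of $E_2$-pages is surjective in filtrations $0\le s\le n$, for every form and every such structure. We compute the $E_2$-page in this range as a module of differential forms, show that the range cannot be enlarged, and deduce that the spectral sequence of $R$ degenerates. The proof filters the descent complex by the skeleta of the cyclic bar construction, identifies the associated graded with a Koszul complex over $\pi_*R$, and controls that complex by a deformation argument for formal groups of finite height and a depth argument.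
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Fix a prime $p$ and an integer $n\ge 0$. Everything in this paper is $p$-local: $\mathrm{MU}$ means $\mathrm{MU}_{(p)}$, the sphere is the $p$-local sphere $\mathbb{S}_{(p)}$, and $\otimes$ without a subscript is the smash product over it. We write $A_*=\pi_*A$.

An $\mathbb{E}_3$-$\mathrm{MU}$-algebra $R$, with unit $\rho\colon\mathrm{MU}\to R$, is a \emph{form of $\mathrm{BP}\langle n\rangle$} if, for some polynomial generators $v_i$ of $\mathrm{BP}_*\subset\mathrm{MU}_*$ with $|v_i|=2p^i-2$, the composite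
\[
V:=\mathbb{Z}_{(p)}[v_1,\dots,v_n]\subset\mathrm{MU}_*\longrightarrow R_*
\]
is an isomorphism. We fix such an $R$ and such generators.

Recall that $\mathrm{THH}(R)$ is the geometric realization of the cyclic bar construction $[r]\mapsto R^{\otimes(r+1)}$, and that $\mathrm{THH}(R/\mathrm{MU})$ is the realization of the same construction with $\otimes_{\mathrm{MU}}$ in place of $\otimes$. With $T=\mathrm{THH}(\mathrm{MU})$ one has $\mathrm{THH}(R/\mathrm{MU})=\mathrm{THH}(R)\otimes_T\mathrm{MU}$. The relative theory is the easier one, because $R_*$ is a quotient of $\mathrm{MU}_*$ by a regular sequence. To return to the absolute theory one forms the cosimplicial spectrum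
\begin{equation}\label{eq:X}
X^q=\mathrm{THH}(R/\mathrm{MU})^{\otimes_{\mathrm{THH}(R)}(q+1)}=\mathrm{THH}(R)\otimes_T\mathrm{MU}^{\otimes_T(q+1)},
\end{equation}
which is coaugmented by $\mathrm{THH}(R)$. Its homotopy spectral sequence is the \emph{descent spectral sequence}:
\[
E_2^{s,t}(\mathrm{THH}(R))=H^s(\pi_tX^\bullet),\qquad d_r\colon E_r^{s,t}\to E_r^{s+r,\,t+r-1},
\]
where $H^s$ is the cohomology of the alternating sum of the cofaces. We write $E_2^s=\bigoplus_tE_2^{s,t}$. With $\mathrm{MU}$ in place of $R$ this is the descent spectral sequence for $T\to\mathrm{THH}(\mathrm{MU}/\mathrm{MU})=\mathrm{MU}$, and the unit $\rho$ induces a map of spectral sequences. Since localization is exact, our $E_r(\mathrm{THH}(\mathrm{MU}))$ is the $p$-localization of the $E_r$-page for the integral spectrum.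

Three facts frame the problem.
\begin{enumerate}
\item[(i)] Some form of $\mathrm{BP}\langle n\rangle$ admits an $\mathbb{E}_3$-$\mathrm{MU}$-algebra structure \cite{HW}.
\item[(ii)] For such a structure, $E_2^{s,t}(\mathrm{THH}(R))$ is concentrated in $0\le s\le n+1$ \cite[Prop.~6.1.6]{HW}.
\item[(iii)] The descent spectral sequence for $\mathrm{MU}$ degenerates at the $E_2$-page.
\end{enumerate}
By (ii) the spectral sequence of $R$ has $n+2$ rows, and by (iii) every class that comes from $\mathrm{MU}$ is a permanent cycle. So one asks which rows come from $\mathrm{MU}$. The conjecture posed in \cite{Lee} is that the map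
\begin{equation}\label{eq:map}
E_2^{s,t}(\mathrm{THH}(\mathrm{MU}))\longrightarrow E_2^{s,t}(\mathrm{THH}(R))
\end{equation}
is surjective for $0\le s\le n$ and all $t$, that is, in all rows but the last.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $R$ be any $\mathbb{E}_3$-$\mathrm{MU}$-algebra that is a form of $\mathrm{BP}\langle n\rangle$. Then the map \eqref{eq:map} is surjective for $0\le s\le n$ and all $t$.
\end{theorem}

The proof uses neither (ii) nor (iii). It computes both sides, and the answer is best read as a statement about differential forms. Let $\eta_L,\eta_R\colon\mathrm{MU}_*\to\mathrm{MU}_*\mathrm{MU}$ be the two units and $\mu\colon\mathrm{MU}_*\mathrm{MU}\to\mathrm{MU}_*$ the multiplication. Put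
\[
I=\ker(\mathrm{MU}_*\to R_*),\qquad I_\Delta=\ker\mu,\qquad \mathfrak{m}=(p,v_1,\dots,v_n)\subset R_*,
\]
\[
F=I/I^2,\qquad L=I_\Delta/I_\Delta^2,\qquad G=R_*\otimes_{\mathrm{MU}_*}L .
\]
The two actions of $\mathrm{MU}_*$ on $L$ agree, since $\eta_R(x)-\eta_L(x)\in I_\Delta$. The identity
\[
\eta_R(xy)-\eta_L(xy)=\eta_R(x)\bigl(\eta_R(y)-\eta_L(y)\bigr)+\eta_L(y)\bigl(\eta_R(x)-\eta_L(x)\bigr)
\]
then shows that $d\colon\mathrm{MU}_*\to L$, $dx=[\eta_R(x)-\eta_L(x)]$, is a derivation. For $x\in I$ and $a\in\mathrm{MU}_*$ we have $d(ax)=a\,dx+x\,da\equiv a\,dx$ modulo $IL$, so $d$ induces an $R_*$-linear map of degree $0$,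
\[
\varphi\colon F\to G,\qquad \Omega:=\operatorname{coker}\varphi .
\]

The module $L$ is the conormal module of the identity section of the groupoid of formal group laws and strict isomorphisms, and $dx$ is the first-order change of the function $x$ along that groupoid. Rationally, $L$ is the module of K\"ahler differentials of $\mathrm{MU}_*\otimes\mathbb{Q}$ (Lemma~\ref{lem:phi}). The module $\Omega$ is obtained from $L$ by the rule that computes the differentials of a quotient ring: reduce modulo $I$ and kill $d(I)$. If the $s$-th row for $\mathrm{MU}$ is $\Lambda^sL$, the natural guess for the $s$-th row for $R$ is therefore $\Lambda^s\Omega$, and this guess implies surjectivity. The next theorem says that the guess is right for $s\le n$ and wrong for $s=n+1$. In it, $m_k\in\mathrm{MU}_{2k}\otimes\mathbb{Q}$ are the coefficients of the logarithm $\log(x)=\sum_{k\ge0}m_kx^{k+1}$ of the universal formal group law, $\bar m_k$ are their images in $R_*\otimes\mathbb{Q}$, and $\Omega^s_{R_*\otimes\mathbb{Q}}$ is the module of K\"ahler $s$-forms over $\mathbb{Q}$.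 All isomorphisms with $E_2^s$ shift degrees by $2s$: an element of degree $e$ in $\Lambda^sL$ or $\Lambda^s\Omega$ has $t=e+2s$.

\begin{theorem}\label{thm:structure}
Let $R$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] There are isomorphisms $E_2^s(\mathrm{THH}(\mathrm{MU}))\cong\Lambda^s_{\mathrm{MU}_*}L$ for all $s$ and $E_2^s(\mathrm{THH}(R))\cong\Lambda^s_{R_*}\Omega$ for $0\le s\le n$, under which \eqref{eq:map} is the canonical surjection. For $s=n+1$ there is an injection $\Lambda^{n+1}\Omega\hookrightarrow E_2^{n+1}(\mathrm{THH}(R))$ whose image is the image of \eqref{eq:map}. For $s\le n+1$ the kernel of \eqref{eq:map} is $I\Lambda^sL+d(I)\wedge\Lambda^{s-1}L$.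
\item[(2)] For $s\le n$, the module $E_2^s(\mathrm{THH}(R))$ is torsion-free. It is the $R_*$-submodule of $\Omega^s_{R_*\otimes\mathbb{Q}}$ generated by the forms $d\bar m_{k_1}\wedge\dots\wedge d\bar m_{k_s}$.
\item[(3)] (Using \emph{(ii)}.) For $s=n+1$ the map \eqref{eq:map} is never surjective.
\item[(4)] (Using \emph{(ii)} and \emph{(iii)}.) The descent spectral sequence of $\mathrm{THH}(R)$ degenerates at $E_2$.
\end{enumerate}
\end{theorem}

\subsection{Method}
The difficulty is that the $\mathbb{E}_3$-structure is arbitrary, so we have no formulas for the cosimplicial ring $\pi_*X^\bullet$. We avoid the need for them. The skeleta of the cyclic bar construction filter $\pi_*X^\bullet$, and the cohomology of the $w$-th graded piece is that of a complex $K_w(\varphi)$ with terms $\Gamma^{w-s}F\otimes\Lambda^sG$, which depends only on the ring map $\mathrm{MU}_*\to R_*$. This reduction is stated in Section~\ref{sec:koszul}, together with the two smallest cases, and proved in Sections~\ref{sec:sigma}--\ref{sec:cobar}. The top cohomology of $K_w(\varphi)$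 is $\Lambda^w\Omega$, and the lower cohomology is the correction to the guess. It vanishes wherever $\varphi$ is a split injection, and this is the case at every prime of $R_*$ other than $\mathfrak{m}$ (Section~\ref{sec:fiberwise}). The correction is thus supported at one point of a regular scheme of dimension $n+1$, and a depth argument excludes it from degrees $s\le n$ (Section~\ref{sec:depth}). Sections~\ref{sec:proofs} and~\ref{sec:sharp} assemble the theorems.

\section{Formal group laws and the map $\varphi$}\label{sec:phi}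

We use three standard facts; see \cite[Ch.~4 and App.~2]{Ravenel} and \cite[Part~II]{Adams}. Let $\epsilon_k=1$ if $k+1$ is a power of $p$ and $\epsilon_k=0$ otherwise.
\begin{enumerate}
\item[(a)] $\mathrm{MU}_*=\mathbb{Z}_{(p)}[x_k:k\ge1]$ with $|x_k|=2k$ and $x_{p^i-1}=v_i$. Also $\mathrm{MU}_*\otimes\mathbb{Q}=\mathbb{Q}[m_k:k\ge1]$, $m_0=1$, and $(k+1)m_k=[\mathbb{CP}^k]\in\mathrm{MU}_*$. Modulo decomposables of $\mathrm{MU}_*\otimes\mathbb{Q}$, the generator $x_k$ is a unit of $\mathbb{Z}_{(p)}$ times $p^{\epsilon_k}m_k$.
\item[(b)] Let $I_h=(p,v_1,\dots,v_{h-1})\subset\mathrm{MU}_*$ for $h\ge1$. The $p$-series of the universal law satisfies $[p](x)\equiv a\,v_hx^{p^h}$ modulo $(I_h,x^{p^h+1})$ for some $a\in\mathbb{Z}_{(p)}^\times$.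
\item[(c)] The ring $\mathrm{MU}_*\mathrm{MU}=\mathrm{MU}_*[b_k:k\ge1]$, $|b_k|=2k$, represents pairs of formal group laws with a strict isomorphism $g(x)=x+\sum_kb_kx^{k+1}\colon\mathbf{F}_{\eta_L}\to\mathbf{F}_{\eta_R}$. The map $\mu$ corresponds to $g=\mathrm{id}$, so $I_\Delta=(b_k)$.
\end{enumerate}
Fact (b) holds for any choice of the $v_i$. For Araki's generators and the $p$-typical law it is read off from $[p](x)=\sum^{\mathbf{F}}_{i\ge0}v_ix^{p^i}$, $v_0=p$. The universal law is strictly isomorphic to its $p$-typification, and a strict isomorphism $g\colon\mathbf{F}\to\mathbf{F}'$ preserves the leading term of the $p$-series because $g\circ[p]_{\mathbf{F}}=[p]_{\mathbf{F}'}\circ g$. Finally, two choices of $v_h$ differ by a unit factor and an element of $(v_1,\dots,v_{h-1})$, so by induction they give the same ideals $I_h$.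

\begin{remark}\label{rem:orientation}
The condition that defines a form does not depend on the complex orientation. Suppose that it holds for a ring map $\rho_0\colon\mathrm{MU}_*\to R_*$ coming from one orientation, and let $\rho_1$ come from another. The two formal group laws are strictly isomorphic over $R_*$. By (b) and induction on $h\le n$, the ideals $\rho_0(I_h)R_*$ and $\rho_1(I_h)R_*$ agree, and $\rho_1(v_h)\equiv\rho_0(v_h)$ modulo this ideal. Hence $\rho_1(v_h)$ is a unit times $\rho_0(v_h)$ modulo decomposables, and the $\rho_1(v_h)$ are again polynomial generators of $R_*$.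
\end{remark}

For $k\notin\{p^i-1:1\le i\le n\}$ let $\bar x_k\in V$ be the element with the same image in $R_*$ as $x_k$, and put $x'_k=x_k-\bar x_k$. Then $\mathrm{MU}_*=V[x'_k]$. The map $\mathrm{MU}_*\to R_*$ kills the $x'_k$ and is an isomorphism on $V$, so the $x'_k$ form a regular sequence that generates $I$, and $\mathrm{MU}_*=V\oplus I$. Thus $F$ is free over $R_*$ on the $x'_k$. By (c), $L$ is free over $\mathrm{MU}_*$ and $G$ is free over $R_*$ on the $b_k$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(1)] In $L\otimes\mathbb{Q}$ we have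
\begin{equation}\label{eq:dm}
dm_k=-\sum_{i+j=k,\ j\ge1}(i+1)m_i\,b_j .
\end{equation}
The elements $dm_k$, $k\ge1$, lie in $L$ and form a basis of $L$ over $\mathrm{MU}_*$.
\item[(2)] There is an isomorphism $\Omega\otimes\mathbb{Q}\cong\Omega^1_{R_*\otimes\mathbb{Q}}$ that sends the class of $dm_k$ to $d\bar m_k$.
\item[(3)] $\varphi(x'_k)=u_k\,p^{\epsilon_k}b_k+\sum_{i<k}r_{k,i}\,b_i$ with $u_k\in\mathbb{Z}_{(p)}^\times$ and $r_{k,i}\in R_{2(k-i)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The isomorphism $g$ of (c) satisfies $\log_{\eta_R}(g(x))=\log_{\eta_L}(x)$. Expand the left side at $x$. Modulo $I_\Delta^2$ it equals $\log_{\eta_R}(x)+\log_{\eta_L}'(x)\sum_jb_jx^{j+1}$, because $\log'_{\eta_R}\equiv\log'_{\eta_L}$ modulo $I_\Delta$. The coefficient of $x^{k+1}$ gives \eqref{eq:dm}. By (a) the coefficients $(i+1)m_i$ lie in $\mathrm{MU}_*$, and the coefficient of $b_k$ is $-1$, so the change from $(b_k)$ to $(dm_k)$ is triangular and invertible.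

(2) By (1), the derivation $d$ induces an isomorphism $\Omega^1_{\mathrm{MU}_*\otimes\mathbb{Q}}\cong L\otimes\mathbb{Q}$, since both sides are free on the $dm_k$. Under it, $\varphi\otimes\mathbb{Q}$ is the first map of the exact conormal sequence
\[
(I/I^2)\otimes\mathbb{Q}\to(R_*\otimes\mathbb{Q})\otimes_{\mathrm{MU}_*\otimes\mathbb{Q}}\Omega^1_{\mathrm{MU}_*\otimes\mathbb{Q}}\to\Omega^1_{R_*\otimes\mathbb{Q}}\to0 .
\]

(3) The element $\varphi(x'_k)$ has degree $2k$ and $R_*$ vanishes in negative degrees, so only $b_i$ with $i\le k$ occur and only the coefficient of $b_k$ has to be found. If $y,z$ have positive degree, then $d(yz)=y\,dz+z\,dy$ has all coefficients in positive degree, so decomposables of degree $2k$ do not contribute to $b_k$. The element $\bar x_k\in V$ is decomposable, because $V$ has no generator in degree $2k$. By (a) and \eqref{eq:dm}, the coefficient of $b_k$ in $dx_k$ is a unit times $p^{\epsilon_k}$.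
\end{proof}

By part (3), $\varphi$ restricts to maps $\varphi_N\colon F_N\to G_N$, where $F_N$ and $G_N$ are the finite free modules spanned by the $x'_k$ and the $b_k$ with $k\le N$.

\section{Koszul complexes and the two smallest cases}\label{sec:koszul}

\subsection{Divided powers and the complex $K_w$}
Let $S$ be a commutative ring and $N$ a free $S$-module; tensor products of modules are over $S$. The $w$-th divided power is the module of symmetric tensors $\Gamma^wN=(N^{\otimes w})^{\Sigma_w}$, and $\gamma_w(y)=y^{\otimes w}$. If $(e_j)$ is a basis of $N$, then $\Gamma^wN$ has a basis of symbols $\gamma_a=\prod_j\gamma_{a_j}(e_j)$ with $\sum a_j=w$, where $\gamma_a$ is the sum of the distinct basis tensors with $a_j$ factors $e_j$. Hence $\Gamma^w$ of a free module is free and commutes with base change and with filtered unions of bases. Taking the component in $N^{\otimes i}\otimes N'^{\otimes j}$ gives a natural isomorphism $\Gamma^w(N\oplus N')\cong\bigoplus_{i+j=w}\Gamma^iN\otimes\Gamma^jN'$. The diagonal of $N$ makes $\Gamma N=\bigoplus_w\Gamma^wN$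 a coalgebra; the component $\Gamma^{i+j}N\to\Gamma^iN\otimes\Gamma^jN$ of the comultiplication is the inclusion of the $\Sigma_{i+j}$-invariants into the $(\Sigma_i\times\Sigma_j)$-invariants. When $N$ is graded, the grading is carried along and introduces no signs in $\Gamma$ or in the exterior powers $\Lambda$.

For a map $\varphi\colon F\to G$ of free $S$-modules let $K_w(\varphi)$ be the cochain complex with
\[
K^s_w(\varphi)=\Gamma^{w-s}F\otimes\Lambda^sG,\qquad 0\le s\le w,
\]
whose differential is the comultiplication $\Gamma^iF\to\Gamma^{i-1}F\otimes F$ followed by $\varphi$ and exterior multiplication. Thus $\gamma_i(y)\otimes\omega\mapsto\gamma_{i-1}(y)\otimes\varphi(y)\wedge\omega$, and in a basis $\gamma_a\otimes\omega\mapsto\sum_j\gamma_{a-\delta_j}\otimes\varphi(e_j)\wedge\omega$, where $a-\delta_j$ lowers $a_j$ by one and terms with $a_j=0$ are omitted. The square of the differential is zero because $\Gamma^2F\subset F\otimes F\to\Lambda^2G$ is zero. We call $w$ the \emph{weight} and put $K(\varphi)=\bigoplus_wK_w(\varphi)$.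

\begin{lemma}\label{lem:koszul}
\begin{enumerate}
\item[(1)] $H^s(K_w(\varphi))=0$ for $s>w$, and $H^w(K_w(\varphi))=\Lambda^w(\operatorname{coker}\varphi)$.
\item[(2)] $K(\varphi\oplus\varphi')\cong K(\varphi)\otimes K(\varphi')$ as complexes graded by weight.
\item[(3)] If $\varphi$ is an isomorphism, then $H^*(K(\varphi))=S$, in weight $0$.
\item[(4)] If $\varphi$ is injective and $G=\varphi(F)\oplus P$ with $P$ free, then $H^s(K_w(\varphi))=0$ for $s\ne w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The top cohomology is $\Lambda^wG/(\varphi(F)\wedge\Lambda^{w-1}G)$, which is $\Lambda^w(G/\varphi(F))$. (2) Send $(\gamma_a\otimes\omega)\otimes(\gamma_{a'}\otimes\omega')$ to $\gamma_a\gamma_{a'}\otimes\omega\wedge\omega'$; the basis formula shows that this is a chain map for the usual sign rule. (3) In rank one the differential sends $\gamma_i(e)$ to $\gamma_{i-1}(e)\otimes\varphi(e)$, so the complex is $S\cdot1$ plus a contractible complex. By (2) the same holds in finite rank, and cohomology commutes with filtered colimits. (4) Write $\varphi$ as the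 sum of the isomorphism $F\to\varphi(F)$ and $0\to P$. By (2) and (3), $H^*(K(\varphi))=\Lambda P$, and $\Lambda^wP$ has $s=w$.
\end{proof}

\subsection{The reduction}
The following proposition is the only link between the topology and the algebra. It applies to a form $R$ of $\mathrm{BP}\langle n\rangle$ and also to $R=\mathrm{MU}$, for which $I=0$, $F=0$ and $G=L$.

\begin{proposition}\label{prop:reduction}
Let $R$ be a form of $\mathrm{BP}\langle n\rangle$ or $\mathrm{MU}$. Then $\pi_*X^\bullet$ is a cosimplicial graded $R_*$-module with an exhaustive filtration $0=\mathcal{F}_{-1}\subset\mathcal{F}_0\subset\mathcal{F}_1\subset\cdots$ by cosimplicial graded submodules. The quotients $\mathrm{gr}_w=\mathcal{F}_w/\mathcal{F}_{w-1}$ have the following properties.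
\begin{enumerate}
\item[(1)] Each $\mathrm{gr}_w\pi_*X^q$ is a free $R_*$-module that vanishes in degrees $t<4w$.
\item[(2)] For every graded quotient ring $S$ of $R_*$ we have $H^s(\mathrm{gr}_w\otimes_{R_*}S)\cong H^s(K_w(\varphi\otimes S))$, and a class of degree $e$ on the right has $t=e+2w$.
\item[(3)] The map induced by the unit $\mathrm{MU}\to R$ preserves the filtration, and on $H^s(\mathrm{gr}_w)$ it is the map of Koszul cohomology induced by $L\to G$.
\end{enumerate}
\end{proposition}

For $\mathrm{MU}$, the complex $K_w$ is $\Lambda^wL$ placed in degree $w$, so the $s$-th row of the $E_2$-page lives in weight $s$ alone. For $R$, weight $s$ contributes $\Lambda^s\Omega$, a quotient of $\Lambda^sL$. Surjectivity in row $s$ therefore follows once $H^s(K_w(\varphi))=0$ for all $w>s$. Here is what this vanishing looks like for $n=0$ and $n=1$.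

\begin{example}[$n=0$]\label{ex:n0}
Here $R_*=\mathbb{Z}_{(p)}$, and by Lemma~\ref{lem:phi}(3) the map $\varphi$ is diagonal: $\varphi(x'_k)=u_kp^{\epsilon_k}b_k$ for all $k\ge1$. It is rationally an isomorphism and $K_w^0$ is torsion-free, so $H^0(K_w)=0$ for $w>0$ by Lemma~\ref{lem:koszul}(3). This is the vanishing needed in row $0$. In row $1$ it fails. Put $y=u_{p-1}^{-1}x'_{p-1}$ and $\lambda=b_{p-1}$. The Koszul complex of $y\mapsto p\lambda$ is a tensor factor of $K(\varphi)$, and a direct summand because the complementary factor has $\mathbb{Z}_{(p)}\cdot1$ as its weight $0$ part. In weight $w\ge1$ this summand is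
\[
\mathbb{Z}_{(p)}\,\gamma_w(y)\xrightarrow{\ p\ }\mathbb{Z}_{(p)}\,\gamma_{w-1}(y)\lambda ,
\]
so $H^1(K_w(\varphi))\ne0$ for every $w\ge1$.
\end{example}

\begin{example}[$p=2$, $n=1$, degrees $k\le3$]\label{ex:n1}
Here $R_*=\mathbb{Z}_{(2)}[v]$ with $v=v_1$ of degree $2$. The module $F_3$ has basis $x'_2,x'_3$ and $G_3$ has basis $b_1,b_2,b_3$. By Lemma~\ref{lem:phi}(3),
\[
\varphi(x'_2)=u_2b_2+r_1vb_1,\qquad\varphi(x'_3)=2u_3b_3+r_2vb_2+r_3v^2b_1,\qquad r_i\in\mathbb{Z}_{(2)} .
\]
Put $y=x'_3-u_2^{-1}r_2v\,x'_2$. Then $\varphi(y)=2u_3b_3+cv^2b_1$ with $c\in\mathbb{Z}_{(2)}$.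

We claim that $c$ is a unit. Let $[2](x)=2x+a_2x^2+a_3x^3+a_4x^4+\cdots$ over $\mathrm{MU}_*$. The coefficients of $x^2$ and $x^4$ in $\log([2](x))=2\log(x)$ give $a_2=-2m_1$ and $a_4+m_1(a_2^2+4a_3)+12m_2a_2+16m_3=2m_3$. Doubling the second relation gives
\[
-7\,(4m_3)=2a_4+(2m_1)a_2^2+4\,(2m_1)a_3+8\,(3m_2)a_2 ,
\]
so $4m_3\equiv(2m_1)^3$ modulo $2\mathrm{MU}_*$. By (a), $2\bar m_1=e_1v$ with $e_1$ a unit, and hence $4\bar m_3=e_3v^3$ with $e_3$ a unit. Now map $G$ to $\Omega^1_{R_*\otimes\mathbb{Q}}=\mathbb{Q}[v]\,dv$ by Lemma~\ref{lem:phi}(2); this kills $\varphi(F)$. We get $b_1=-dm_1\mapsto-\frac{e_1}{2}dv$, and $b_2$ goes into $\frac12\mathbb{Z}_{(2)}v\,dv$ because $\varphi(x'_2)\mapsto0$. Then $b_3=-dm_3-2m_1b_2-3m_2b_1$ goes into $-\frac{3e_3}{4}v^2dv+\frac12\mathbb{Z}_{(2)}v^2dv$, so its image is a unit times $\frac14v^2dv$. The relation $\varphi(y)\mapsto0$ now forces $c$ to be a unit.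

In the bases $x'_2,y$ and $\varphi(x'_2),b_3,b_1$, the map $\varphi_3$ is the sum of an isomorphism and the map $y\mapsto2u_3b_3+cv^2b_1$. For $w\ge2$ the weight $w$ complex of the latter is
\[
R_*\,\gamma_w(y)\longrightarrow R_*\,\gamma_{w-1}(y)b_3\oplus R_*\,\gamma_{w-1}(y)b_1\longrightarrow R_*\,\gamma_{w-2}(y)\,b_3\wedge b_1 ,
\]
with maps $1\mapsto(2u_3,cv^2)$ and $(f,g)\mapsto2u_3g-cv^2f$. This is the classical Koszul complex of the regular sequence $(2,v^2)$. It is exact for $s=0,1$, and $H^2=R_*/(2,v^2)$.
\end{example}

Both examples show the same mechanism. The entries of $\varphi(y)$ vanish simultaneously only at $\mathfrak{m}$, so $\varphi$ is injective on fibers away from $\mathfrak{m}$; and the complex is exact in as many spots as the depth $n+1$ of $R_*$ at $\mathfrak{m}$ allows. For general $n$ and $N$ we have no closed formula for $\varphi_N$, and Sections~\ref{sec:fiberwise} and~\ref{sec:depth} prove the two statements without one.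

\section{Suspension classes and exterior algebras}\label{sec:sigma}

The terms of the relative cyclic bar construction are tensor products such as $R\otimes_{\mathrm{MU}}R$, whose homotopy rings are exterior algebras. To follow the generators through all simplicial and cosimplicial structure maps, we need generators that are defined without choices. They are given by an operation $\sigma$.

Let $B'\xrightarrow{\alpha}E\xleftarrow{\beta}B$ be maps of spectra. A map $Y\to B'\times_EB$ is a triple $\langle g',g,H\rangle$, where $g'\colon Y\to B'$, $g\colon Y\to B$, and $H$ is a homotopy from $\alpha g'$ to $\beta g$. The fiber of $B'\times_EB\to B'\oplus B$ is the map $\partial\colon\Sigma^{-1}E\to B'\times_EB$ that sends a loop $\ell$ at $0$ to $\langle0,0,\ell\rangle$. If $H_1,H_2$ are two homotopies from $\alpha g'$ to $\beta g$, their pointwise difference is a loop at $0$ and defines $H_1-H_2\in[Y,\Sigma^{-1}E]$, and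
\begin{equation}\label{eq:diff}
\langle g',g,H_1\rangle-\langle g',g,H_2\rangle=\partial(H_1-H_2).
\end{equation}
The class $H_1-H_2$ is also the class of the loop $H_2^{-1}*H_1$ (first $H_1$, then $H_2$ backwards) translated to $0$: subtract from it pointwise the null-homotopic loop $H_2^{-1}*H_2$.

Now let $A$ be an $\mathbb{E}_\infty$-ring, and let $A\to B'$, $A\to B$, $B'\to E\leftarrow B$ be a commutative square of $A$-modules, so that we have a map $A\to B'\times_EB$. Suppose that $B'_*$ and $B_*$ vanish in odd degrees. Then $\partial\colon\pi_{e+1}E\to\pi_e(B'\times_EB)$ is injective for even $e$. If $a\in A_e$, $e$ even, maps to zero in $B'_*$ and $B_*$, we let $\sigma a\in\pi_{e+1}E$ be the unique class with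
\begin{equation}\label{eq:sigma}
\partial(\sigma a)=\text{the image of $a$ in }\pi_e(B'\times_EB).
\end{equation}
By uniqueness, $\sigma$ is additive, linear over the even part of $A_*$, and natural for maps of squares. When $E=B'\otimes_AB$, we always take $B'$ to be the left factor.

\begin{lemma}\label{lem:exterior}
Let $A$ be an $\mathbb{E}_\infty$-ring such that $A_*$ is a domain concentrated in even degrees. Let $B_1,\dots,B_r$ be $\mathbb{E}_2$-$A$-algebras such that $A_*\to B_{i*}$ is surjective, with kernel $J_i$ generated by a finite or countable regular sequence $a_{i,1},a_{i,2},\dots$ of nonzero homogeneous elements. Let $B'$ be an $\mathbb{E}_2$-$A$-algebra such that $B'_*$ is concentrated in even degrees, torsion-free, and killed by all $J_i$. Put $E=B'\otimes_AB_1\otimes_A\dots\otimes_AB_r$, and for $a\in J_i$ let $\sigma_ia\in E_*$ be the image of $\sigma a\in\pi_*(B'\otimes_AB_i)$. Then $E_*=\Lambda_{B'_*}(\sigma_ia_{i,k})$. If $J_E\subset E_*$ is the ideal generated by the elements of odd degree, the $\sigma_i$ induce an isomorphism, raising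 degree by $1$,
\[
\bigoplus_iB'_*\otimes_{A_*}J_i/J_i^2\cong J_E/J_E^2 .
\]
\end{lemma}

\begin{proof}
Write $A/a$ for the cofiber of $a\colon\Sigma^{|a|}A\to A$. Since $a_{i,k}=0$ in $B_{i*}$, the unit of $B_i$ extends to an $A$-module map $A/a_{i,k}\to B_i$. Multiplying in $B_i$ gives maps $A/a_{i,1}\otimes_A\dots\otimes_AA/a_{i,m}\to B_i$, compatible as $m$ grows. By regularity the source has homotopy $A_*/(a_{i,1},\dots,a_{i,m})$, so the colimit maps to $B_i$ by an equivalence. Arrange all pairs $(i,k)$ in one sequence, increasing in $k$ for each $i$, and let $A_{[m]}$ be the tensor product over $A$ of the first $m$ modules $A/a_{i,k}$. Then $E\simeq\operatorname{colim}_mB'\otimes_AA_{[m]}$.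

\emph{One element.} Let $a=a_{i,k}$ have degree $e$, and put $E'=B'\otimes_AA/a$, with cofiber sequence $\Sigma^eB'\xrightarrow{a}B'\to E'\xrightarrow{\partial'}\Sigma^{e+1}B'$. As $A_*$ is a domain and $a\ne0$, the homotopy $\pi_*(A/a)=A_*/a$ is even. So $\sigma a\in\pi_{e+1}E'$ is defined, and by naturality it maps to $\sigma_ia\in E_*$. We claim that $\partial'(\sigma a)=\pm1$. The fiber of $B'\times_{E'}A/a\to A/a$ is the fiber $\Sigma^eB'$ of $B'\to E'$; let $j\colon\Sigma^eB'\to B'\times_{E'}A/a$ be its inclusion. The element $a\in A_e$ is the image of the generator of the fiber $\Sigma^eA$ of $A\to A/a$, and the map of fibers $\Sigma^eA\to\Sigma^eB'$ is the unit. So the image of $a$ in the pullback is $j(1)$. The fiber of the pullback over $B'\oplus A/a$ is the fiber of $a\colon\Sigma^eB'\to B'$, so $\partial=\pm j\circ\Sigma^{-1}\partial'$. Since $a=0$ in $B'_*$, there is $z\in\pi_{e+1}E'$ with $\partial'z=1$. Then $\partial z=\pm j(1)$, and $\sigma a=\pm z$ by uniqueness.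

\emph{Induction.} Let $a$ be the $m$-th element. It acts on $\pi_*(B'\otimes_AA_{[m-1]})$ through $B'_*$, hence by zero, and we get a short exact sequence of $B'_*$-modules
\[
0\to\pi_*(B'\otimes_AA_{[m-1]})\to\pi_*(B'\otimes_AA_{[m]})\xrightarrow{\partial'}\pi_{*-|a|-1}(B'\otimes_AA_{[m-1]})\to0 .
\]
The multiplication of $B'$ gives a pairing $(B'\otimes_AA_{[m-1]})\otimes_A(B'\otimes_AA/a)\to B'\otimes_AA_{[m]}$, which is compatible with $\partial'$ up to sign and with the multiplication of $E$. By the claim, $\partial'(y\cdot\sigma a)=\pm y$. By induction on $m$ and passage to the colimit, $E_*$ is free over $B'_*$ on the ordered square-free monomials in the $\sigma_ia_{i,k}$.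

\emph{Ring structure.} Since $E$ is an $\mathbb{E}_2$-ring, $E_*$ is graded commutative, so $2z^2=0$ for $z$ of odd degree. Since $E_*$ is torsion-free, $z^2=0$. The classes $\sigma_ia_{i,k}$ have odd degree, so $E_*$ is the stated exterior algebra, $J_E=(\sigma_ia_{i,k})$, and $J_E/J_E^2$ is free on the $\sigma_ia_{i,k}$. For $a,a'\in J_i$ we have $\sigma_i(aa')=a\,\sigma_i(a')=0$, because $J_i$ kills $E_*$. So the map in the statement is defined, and it sends a generating set bijectively to a basis.
\end{proof}

For a ring spectrum $E$ whose homotopy is an exterior algebra of this kind we call $J_E/J_E^2$ the \emph{indecomposables} of $E_*$. A ring map that factors through a ring concentrated in even degrees is zero on indecomposables.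

\section{The skeletal filtration of the descent complex}\label{sec:filtration}

In this section and the next, $R$ is a form of $\mathrm{BP}\langle n\rangle$ or $\mathrm{MU}$. We resolve each $X^q$ by a simplicial object whose terms are covered by Lemma~\ref{lem:exterior}. The point to secure is that all structure maps, in both directions, are maps of $\mathbb{E}_2$-rings. This is where the $\mathbb{E}_3$-structure is used: the cyclic bar construction consumes one multiplication, and the remaining $\mathbb{E}_2$-structure gives graded commutative homotopy rings.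

\subsection{The model}
Let $\mathcal{P}$ be the $\infty$-category of pairs $(A,M)$ of an $\mathbb{E}_\infty$-ring $A$ and an $A$-module $M$, with the symmetric monoidal structure $(A,M)\otimes(A',M')=(A\otimes A',M\otimes M')$. On $\mathbb{E}_\infty$-rings $\otimes$ is the coproduct, so each of them carries a unique $\mathbb{E}_k$-algebra structure for $\otimes$, and an $\mathbb{E}_k$-algebra in $\mathcal{P}$ lying over $A$ is an $\mathbb{E}_k$-$A$-algebra. Thus $(\mathrm{MU},R)$ is an $\mathbb{E}_3$-algebra in $\mathcal{P}$, and by additivity an $\mathbb{E}_1$-algebra in $\mathbb{E}_2$-algebras in $\mathcal{P}$. Its cyclic bar construction is a simplicial object $(U_r,R^{\otimes(r+1)})$ in $\mathbb{E}_2$-algebras in $\mathcal{P}$, with $U_r=\mathrm{MU}^{\otimes(r+1)}$ and realization $(T,\mathrm{THH}(R))$. As $\mathbb{E}_\infty$-rings, $U_\bullet=(\Delta^1/\partial\Delta^1)_\bullet\otimes\mathrm{MU}$: the tensor factors of $U_r$ are indexed by the $r$-simplices of the circle, namely the base point (position $0$) and the $r$ surjections $[r]\to[1]$ (positions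 $1,\dots,r$). Collapsing the circle gives a simplicial $\mathbb{E}_\infty$-map $U_\bullet\to\mathrm{MU}$. Put
\[
D^q_r=R^{\otimes(r+1)}\otimes_{U_r}\mathrm{MU}_{(0)}\otimes_{U_r}\cdots\otimes_{U_r}\mathrm{MU}_{(q)},
\]
where $\mathrm{MU}_{(l)}$ is a copy of $\mathrm{MU}$. Base change $(A\to A',M)\mapsto M\otimes_AA'$ is symmetric monoidal, so $D^q_r$ is simplicial in $r$ and cosimplicial in $q$ through maps of $\mathbb{E}_2$-rings. Relative tensor products commute with sifted colimits, so $|D^q_\bullet|=X^q$, compatibly in $q$. Since $[0]$ is initial in $\Delta^{\mathrm{op}}$, the identity of $R$ extends uniquely to a map from the constant simplicial object $R$ to $R^{\otimes(\bullet+1)}$, the inclusion of position $0$. Hence all $D^q_r$ are $R$-modules and all structure maps are $R$-linear.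

\subsection{Homotopy of the terms}
Let $A^q_r=\pi_*D^q_r$. For each $l$, the map $U_r\to D^q_r$ factors as $U_r\to\mathrm{MU}_{(l)}\to D^q_r$, and each position $\mathrm{MU}\to U_r$ is a section of $U_r\to\mathrm{MU}$. Hence the $r+1$ maps $\mathrm{MU}\to U_r\to D^q_r$ and the $q+1$ maps $\mathrm{MU}_{(l)}\to D^q_r$ all induce the same ring map $\mathrm{MU}_*\to A^q_r$. It factors through $R_*$. So $A^q_r$ is a graded commutative $R_*$-algebra in one canonical way, and all structure maps are maps of $R_*$-algebras.

Put $C_r=\mathrm{MU}\otimes_{U_r}\mathrm{MU}$. Grouping $R^{\otimes(r+1)}$ with $\mathrm{MU}_{(0)}$ and each $\mathrm{MU}_{(l-1)}$ with $\mathrm{MU}_{(l)}$ gives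
\[
D^q_r\simeq R^{\otimes_{\mathrm{MU}}(r+1)}\otimes_{\mathrm{MU}}C_r\otimes_{\mathrm{MU}}\dots\otimes_{\mathrm{MU}}C_r\qquad(q\text{ factors }C_r).
\]
Lemma~\ref{lem:exterior} with $A=\mathrm{MU}$ and $B'=B_i=R$ gives $\pi_*R^{\otimes_{\mathrm{MU}}(r+1)}=\Lambda_{R_*}(\sigma_ix'_k:1\le i\le r)$, where $\sigma_i$ refers to the positions $(0,i)$. Next, $U_r$ is the tensor product over position $0$ of $r$ copies of $U_1$, so $U_{r*}=\mathrm{MU}_*[b_k^{(i)}:1\le i\le r]$ with $b_k^{(i)}$ coming from the positions $(0,i)$, and the kernel of $U_{r*}\to\mathrm{MU}_*$ is $(b_k^{(i)})$. Lemma~\ref{lem:exterior} with $A=U_r$ and $B'=B_1=\mathrm{MU}$ gives $\pi_*C_r=\Lambda_{\mathrm{MU}_*}(\sigma b_k^{(i)})$. This is free over $\mathrm{MU}_*$, so the K\"unneth isomorphism gives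
\begin{equation}\label{eq:A}
A^q_r=\Lambda_{R_*}\bigl(\sigma_ix'_k,\ (\sigma b^{(i)}_k)_l\ :\ 1\le i\le r,\ 1\le l\le q\bigr),
\end{equation}
where the index $l$ refers to $\mathrm{MU}_{(l-1)}\otimes_{U_r}\mathrm{MU}_{(l)}$.

The generators in \eqref{eq:A} need not be preserved by the structure maps, so $A^q_\bullet$ need not be the exterior algebra on a simplicial module. What is preserved is the ideal $J=J^q_r\subset A^q_r$ generated by the elements of odd degree, together with its powers. Put $Q^q_r=J/J^2$ and $N^q=Q^q_1$. Multiplication gives natural isomorphisms $\Lambda^w_{R_*}Q^q_r\cong J^w/J^{w+1}$.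

The degeneracy attached to the $i$-th surjection $[r]\to[1]$ includes the positions $(0,1)$ as the positions $(0,i)$. By naturality of $\sigma$ it sends $\sigma_1x'_k$ to $\sigma_ix'_k$ and $(\sigma b_k^{(1)})_l$ to $(\sigma b_k^{(i)})_l$. So the degeneracies induce an isomorphism $\bigoplus_{[r]\twoheadrightarrow[1]}N^q\cong Q^q_r$, and $Q^q_0=0$. In the Dold--Kan decomposition of $Q^q_r$ as a sum over surjections $[r]\twoheadrightarrow[k]$ of the normalized chains in degree $k$, the terms with $k=1$ already fill $Q^q_r$. Hence the normalized chain complex is $N^q$ in degree $1$, and $Q^q_\bullet$ is, naturally in $q$, the nerve $BN^q$ of the abelian group $N^q$. Here $(BN)_r=N^{\oplus r}$, the inner faces add adjacent entries, and the outer faces delete the first or the last entry.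

\begin{lemma}\label{lem:decalage}
For a free $S$-module $N$, the homotopy $\pi_j\Lambda^w(BN)$ is zero for $j\ne w$ and is naturally isomorphic to $\Gamma^wN$ for $j=w$.
\end{lemma}

\begin{proof}
Ordered multiplication gives $(\Lambda N)^{\otimes r}\cong\Lambda(N^{\oplus r})$, under which the inner faces multiply adjacent factors and the outer faces apply the augmentation. So $\Lambda(BN)$ is the bar construction of $\Lambda N$, with normalized complex $(\Lambda^{>0}N)^{\otimes j}$ in degree $j$. If $N$ has rank one, this is $S$ in weight $j$, so homotopy is free and concentrated in degree equal to weight. Since $\Lambda(B(N\oplus N'))\cong\Lambda(BN)\otimes\Lambda(BN')$ levelwise, the Eilenberg--Zilber and K\"unneth theorems give the same in finite rank, and filtered colimits give it in general.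

In weight $w$, the normalized complex has top term $N^{\otimes w}$ in degree $w$, and the term in degree $w-1$ is $\bigoplus_iN^{\otimes i}\otimes\Lambda^2N\otimes N^{\otimes(w-2-i)}$. The $i$-th component of the differential is, up to sign, the product of two adjacent factors. The kernel of $N\otimes N\to\Lambda^2N$ has the basis $e_j\otimes e_j$, $e_j\otimes e_k+e_k\otimes e_j$, so it is the module of symmetric tensors. Hence the cycles in degree $w$ are the tensors fixed by all adjacent transpositions, that is, $\Gamma^wN$.
\end{proof}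

\begin{lemma}\label{lem:skeletal}
Let $\mathcal{F}_w\pi_*X^q$ be the image of the homotopy of the $w$-skeleton of $|D^q_\bullet|$. This is an exhaustive filtration by cosimplicial graded $R_*$-submodules, and $\mathrm{gr}_w\cong\Gamma^w_{R_*}(N^\bullet)$ as cosimplicial modules, where an element of degree $e$ in $\Gamma^w(N^q)$ has $t=e+w$.
\end{lemma}

\begin{proof}
The generators in \eqref{eq:A} have degrees $2k+1\ge3$, so $J^w$ vanishes in degrees below $3w$ and the $J$-adic filtration of $A^q_\bullet$ is finite in each degree. By Lemma~\ref{lem:decalage}, $\pi_j(J^w/J^{w+1})=0$ for $j\ne w$. The long exact sequences give $\pi_j(J^{w+1})=0$ for $j\le w$ and $\pi_j(A^q_\bullet/J^w)=0$ for $j\ge w$, hence natural isomorphisms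
\[
\pi_w(A^q_\bullet)\xrightarrow{\ \cong\ }\pi_w(A^q_\bullet/J^{w+1})\xleftarrow{\ \cong\ }\pi_w(J^w/J^{w+1})=\Gamma^w(N^q).
\]
The skeletal spectral sequence $E^2_{w,e}=\pi_w(\pi_eD^q_\bullet)\Rightarrow\pi_{w+e}X^q$ is natural in $q$ and $R_*$-linear, and it converges because the $D^q_r$ are connective. We have just shown $E^2_{w,*}=\Gamma^w(N^q)$. Since $N^q$ is concentrated in odd degrees, $e\equiv w$ modulo $2$, so all classes have even total degree. The differentials lower total degree by one and therefore vanish.
\end{proof}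

This proves the first sentence and part (1) of Proposition~\ref{prop:reduction}: $\Gamma^w(N^q)$ is free and lives in degrees $e\ge3w$, that is, $t\ge4w$.

\section{From the cosimplicial module $N^\bullet$ to the Koszul complex}\label{sec:cobar}

It remains to compute the cofaces of $N^\bullet$ and the cohomology of $\Gamma^w(N^\bullet)$.

\subsection{The cofaces}
Write $U=U_1=\mathrm{MU}\otimes\mathrm{MU}$, $C=C_1$ and $M=R\otimes R$, so that $D^q_1=M\otimes_U\mathrm{MU}_{(0)}\otimes_U\cdots\otimes_U\mathrm{MU}_{(q)}$. Put
\[
W_0=M\otimes_U\mathrm{MU}=R\otimes_{\mathrm{MU}}R,\qquad W_1=R\otimes_U\mathrm{MU},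
\]
where in $W_1$ the ring $R$ is a $U$-algebra through $\rho\mu$. By Lemma~\ref{lem:exterior}, $\sigma$ identifies the indecomposables of $\pi_*W_0$, $\pi_*C$ and $\pi_*W_1$ with $F$, $L$ and $G$; the three cases are $(A,B',B_1)=(\mathrm{MU},R,R)$, $(U,\mathrm{MU},\mathrm{MU})$ and $(U,R,\mathrm{MU})$. The inclusions $M\otimes_U\mathrm{MU}_{(l)}\to D^q_1$ and $\mathrm{MU}_{(j)}\otimes_U\mathrm{MU}_{(l)}\to D_1^q$, $j<l$, induce $R_*$-linear maps $\iota_l\colon F\to N^q$ and $\tau_{j,l}\colon G\to N^q$ that raise degree by $1$. By \eqref{eq:A}, the maps $\iota_0$ and $\tau_{0,1},\dots,\tau_{q-1,q}$ give an isomorphism $F\oplus G^{\oplus q}\cong N^q$.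

The coface $d^i\colon D^q_1\to D^{q+1}_1$ skips the position $(i)$: it sends $(l)$ to $(l)$ for $l<i$ and to $(l+1)$ for $l\ge i$. Hence
\[
d^i\tau_{j-1,j}=\begin{cases}\tau_{j,j+1}&i<j,\\ \tau_{j-1,j+1}&i=j,\\ \tau_{j-1,j}&i>j,\end{cases}\qquad\qquad d^i\iota_0=\begin{cases}\iota_1&i=0,\\ \iota_0&i\ge1,\end{cases}
\]
and we must express $\tau_{j-1,j+1}$ and $\iota_1$ in the basis.

First, $\tau_{j-1,j+1}=\tau_{j-1,j}+\tau_{j,j+1}$. By naturality it is enough to prove this in the indecomposables of $\pi_*(\mathrm{MU}_{(0)}\otimes_U\mathrm{MU}_{(1)}\otimes_U\mathrm{MU}_{(2)})$, which are $L\oplus L$ through $\tau_{0,1}$ and $\tau_{1,2}$. Multiplying positions $(1)$ and $(2)$ gives a ring map to $C$. It turns the inclusions of $(0,1)$ and of $(0,2)$ into the identity of $C$, and it turns the inclusion of $(1,2)$ into a map that factors through $\mathrm{MU}$, which kills indecomposables. So the $\tau_{0,1}$-component of $\tau_{0,2}$ is the identity. Multiplying $(0)$ and $(1)$ instead turns $(1,2)$ and $(0,2)$ into the identity and kills $\tau_{0,1}$, so the $\tau_{1,2}$-component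 is the identity.

Second, $\iota_1$ factors through $N^1=F\oplus G$. Multiplying $(0)$ and $(1)$ gives a map $D^1_1\to D^0_1=W_0$ that turns both $\iota_0$ and $\iota_1$ into the identity of $F$ and kills $\tau_{0,1}$. So $\iota_1=\iota_0+\tau_{0,1}\varphi'$ for an $R_*$-linear map $\varphi'\colon F\to G$ that does not depend on $q$. The map $\varphi'$ carries all the remaining information.

\begin{lemma}\label{lem:phiprime}
$\varphi'=-\varphi$.
\end{lemma}

Only the statement up to one global sign will matter. The reason behind the lemma is this. For $x\in I$, the class $\sigma x\in\pi_*W_0$ is built from a path that joins the two unit maps $\mathrm{MU}\to R\rightrightarrows W_0$; the path leaves along $\eta_L$ and returns along $\eta_R$, so it also detects $\eta_L(x)-\eta_R(x)$.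

\begin{proof}
\emph{Reduction to one map.} The face $d_0$ of the cyclic bar construction is a map $(\mu,\nu)\colon(U,M)\to(\mathrm{MU},R)$ of $\mathbb{E}_2$-algebras in $\mathcal{P}$, where $\nu$ is the multiplication of $R$. It induces a map $M\otimes_U\mathrm{MU}_{(0)}\to R$ of $\mathbb{E}_2$-algebras over $\mathrm{MU}_{(0)}$, and so an $\mathbb{E}_2$-map
\[
D^1_1=(M\otimes_U\mathrm{MU}_{(0)})\otimes_U\mathrm{MU}_{(1)}\longrightarrow R\otimes_U\mathrm{MU}_{(1)}=W_1 .
\]
On indecomposables, this map kills $\iota_0(F)$, because its restriction to $M\otimes_U\mathrm{MU}_{(0)}$ factors through $R$. Its restriction to $\mathrm{MU}_{(0)}\otimes_U\mathrm{MU}_{(1)}$ is $\rho\otimes1$, so by naturality of $\sigma$ it turns $\tau_{0,1}$ into the identity of $G$. Its restriction to $M\otimes_U\mathrm{MU}_{(1)}$ is $f=\nu\otimes1\colon W_0\to W_1$. Hence $\varphi'$ is the map induced by $f$ on indecomposables. Fix a homogeneous $x\in I$ and put $z=\eta_L(x)-\eta_R(x)\in I_\Delta$. We show that $f(\sigma x)=\sigma z$; since $\sigma z$ corresponds to the class $[z]=-\varphi(x)$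 in $G$, this proves the lemma.

\emph{The class $\sigma z$.} Let $\alpha\colon R\to W_1$ and $\beta\colon\mathrm{MU}\to W_1$ be the structure maps, and $H$ the canonical homotopy from $\alpha\rho\mu$ to $\beta\mu$ of maps $U\to W_1$. Since $\mu\eta_L=\mu\eta_R=\mathrm{id}$, both $H\eta_L$ and $H\eta_R$ are homotopies from $\alpha\rho$ to $\beta$. Put $\ell=H\eta_L-H\eta_R\in[\mathrm{MU},\Sigma^{-1}W_1]$. The map $U\to R\times_{W_1}\mathrm{MU}$ of \eqref{eq:sigma} is $\langle\rho\mu,\mu,H\rangle$. By \eqref{eq:diff} it sends $z$ to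
\[
\langle\rho,\mathrm{id},H\eta_L\rangle(x)-\langle\rho,\mathrm{id},H\eta_R\rangle(x)=\partial\ell(x),
\]
so $\sigma z=\ell(x)$.

\emph{The class $f(\sigma x)$.} Let $j_L,j_R\colon R\to M$ be the two inclusions, $\alpha_0\colon M\to W_0$ and $\beta_0\colon\mathrm{MU}\to W_0$ the structure maps, and $H_0$ the canonical homotopy from $\alpha_0(\rho\otimes\rho)$ to $\beta_0\mu$. The square that defines $\sigma x$ has the maps $\alpha_0j_L,\alpha_0j_R\colon R\to W_0$. Its homotopy identifies both $\alpha_0j_L\rho$ and $\alpha_0j_R\rho$ with the unit $\beta_0$ of the $\mathrm{MU}$-algebra $W_0$, so it is $(H_0\eta_R)^{-1}*(H_0\eta_L)$. The maps of pairs $(\eta_L,j_L)$ and $(\eta_R,j_R)$ from $(\mathrm{MU},R)$ to $(U,M)$ are sections of $(\mu,\nu)$, by the unit axiom. So $f$ carries both $\alpha_0j_L$ and $\alpha_0j_R$ to $\alpha$, it carries $\beta_0$ to $\beta$ and $H_0$ to $H$, and the homotopy of the square becomes the loop $H'=(H\eta_R)^{-1}*(H\eta_L)$ at $\alpha\rho$, whose class is $\ell$. By naturality of $\partial$, the class $\partial f(\sigma x)$ is the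 image of $x$ under $\langle\rho,\rho,H'\rangle\colon\mathrm{MU}\to R\times_{W_1}R$. The map $\langle\rho,\rho,\mathrm{const}\rangle$ is $\rho$ followed by the diagonal $R\to R\times_{W_1}R$, so it kills $x$. By \eqref{eq:diff}, $\partial f(\sigma x)=\partial\ell(x)$. Both classes have odd degree and $R_*$ is even, so $f(\sigma x)=\ell(x)=\sigma z$.
\end{proof}

We identify $N^q$ with $F\oplus G^{\oplus q}$ by $-\iota_0,\tau_{0,1},\dots,\tau_{q-1,q}$. The cofaces $N^q\to N^{q+1}$ are then
\begin{equation}\label{eq:cofaces}
d^i(y;g_1,\dots,g_q)=\begin{cases}(y;\varphi y,g_1,\dots,g_q)&i=0,\\(y;g_1,\dots,g_i,g_i,\dots,g_q)&1\le i\le q,\\(y;g_1,\dots,g_q,0)&i=q+1.\end{cases}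
\end{equation}

\subsection{Cobar complex and Koszul complex}

\begin{lemma}\label{lem:cobar}
Let $\varphi\colon F\to G$ be a map of free modules over a commutative ring $S$, and let $N^q=F\oplus G^{\oplus q}$ with the cofaces \eqref{eq:cofaces}. Then $H^s(\Gamma^w(N^\bullet))\cong H^s(K_w(\varphi))$, naturally in $(S,F,G,\varphi)$.
\end{lemma}

\begin{proof}
We have $\Gamma(N^q)=\Gamma F\otimes(\Gamma G)^{\otimes q}$. The map $(1,\varphi)\colon F\to F\oplus G$ induces a right coaction $\chi\colon\Gamma F\to\Gamma F\otimes\Gamma G$, with $\chi(\gamma_w(y))=\sum_i\gamma_i(y)\otimes\gamma_{w-i}(\varphi y)$. By \eqref{eq:cofaces}, $d^0$ is the coaction, $d^i$ is the comultiplication of the $i$-th factor $\Gamma G$, and $d^{q+1}$ inserts $1$ on the right. So $\Gamma(N^\bullet)$ is the cobar complex of the right $\Gamma G$-comodule $\Gamma F$ with coefficients in the trivial left comodule $S$. We compute it with a smaller resolution of $S$.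

The complex $K(\mathrm{id}_G)$ has terms $\Gamma G\otimes\Lambda^sG$. These are cofree left comodules, the differential is a map of left comodules by coassociativity, and by Lemma~\ref{lem:koszul}(3) the complex resolves the trivial comodule $S$. Let
\[
\mathcal{C}^{q,s}=\Gamma F\otimes(\Gamma G)^{\otimes q}\otimes\Gamma G\otimes\Lambda^sG
\]
be the first-quadrant double complex formed by the cobar complexes with coefficients in these comodules; here the last coface $d^{q+1}$ is the comultiplication of the last factor $\Gamma G$.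

For fixed $q$, the complex $\mathcal{C}^{q,\bullet}$ resolves $\Gamma F\otimes(\Gamma G)^{\otimes q}$, since this module is flat. So the total complex has the cohomology of $\Gamma(N^\bullet)$.

For fixed $s$, augment $\mathcal{C}^{\bullet,s}$ by $\mathcal{C}^{-1,s}=\Gamma F\otimes\Lambda^sG$ and the map $\chi\otimes1$. Let $h\colon\mathcal{C}^{q+1,s}\to\mathcal{C}^{q,s}$ apply the counit to the last factor $\Gamma G$. Then $hd^i=d^ih$ for $i\le q$ and $hd^{q+1}=\mathrm{id}$ on $\mathcal{C}^{q,s}$, so $(-1)^{q+1}h$ contracts the augmented complex. Hence the total complex has the cohomology of $\Gamma F\otimes\Lambda^\bullet G$ with the induced differential. This differential is $\chi\otimes1$, followed by the differential of $K(\mathrm{id}_G)$, followed by the counit. On $\Gamma^iF\otimes\Lambda^sG$ only the component of $\chi$ in $\Gamma^{i-1}F\otimes\Gamma^1G$ survives, and this component is the comultiplication $\Gamma^iF\to\Gamma^{i-1}F\otimes F$ followed by $1\otimes\varphi$. So the induced complex is $K(\varphi)$. All maps preserve weight and are natural.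
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:reduction}]
(2) By Lemma~\ref{lem:skeletal} and base change for divided powers of free modules, $\mathrm{gr}_w\otimes S=\Gamma^w_S(N^\bullet\otimes S)$, and $N^\bullet\otimes S$ has the cofaces \eqref{eq:cofaces} for $\varphi\otimes S$. Apply Lemma~\ref{lem:cobar}. The degree shift is $w$ from the $w$ uses of $\sigma$ and $w$ from the skeletal degree.

(3) The unit is a map $(\mathrm{MU},\mathrm{MU})\to(\mathrm{MU},R)$ of $\mathbb{E}_3$-algebras in $\mathcal{P}$. It induces a map of the objects $D^\bullet_\bullet$, hence of skeletal filtrations. This map commutes with the inclusions of $\mathrm{MU}_{(l-1)}\otimes_U\mathrm{MU}_{(l)}$, so on $N^q$ it is the map $L^{\oplus q}\to F\oplus G^{\oplus q}$ given by $L\to G$. The isomorphisms of Lemmas~\ref{lem:skeletal} and~\ref{lem:cobar} are natural for it.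
\end{proof}

\section{Injectivity on fibers away from $\mathfrak{m}$}\label{sec:fiberwise}

From now on $R$ is a form of $\mathrm{BP}\langle n\rangle$, and $R_*$ is regarded as an ungraded ring, so primes need not be homogeneous. Dually, injectivity of $\varphi$ on a fiber is a statement about tangent vectors. A linear form on $F$ is a first-order deformation of a formal group law in a direction that fixes $v_1,\dots,v_n$, and a linear form on $G$ is an infinitesimal change of coordinate. We must show that every such deformation of a law of characteristic $0$ or of height at most $n$ is trivial.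

\begin{proposition}\label{prop:fiberwise}
For every prime $\mathfrak{q}\ne\mathfrak{m}$ of $R_*$ with residue field $\kappa$, the map $\varphi\otimes\kappa\colon F\otimes\kappa\to G\otimes\kappa$ is injective.
\end{proposition}

\begin{proof}
Linear forms separate the points of the vector space $F\otimes\kappa$. So it suffices to show that every $\psi\in\operatorname{Hom}_{R_*}(F,\kappa)$ has the form $\xi\circ\varphi$ with $\xi\in\operatorname{Hom}_{R_*}(G,\kappa)$.

\emph{The deformation.} Let $\theta\colon\mathrm{MU}_*\to R_*\to\kappa$, with formal group law $\mathbf{F}$ over $\kappa$. View $\psi$ as an additive map $I\to\kappa$ with $\psi(ax)=\theta(a)\psi(x)$. Using $\mathrm{MU}_*=V\oplus I$, define $\Psi\colon\mathrm{MU}_*\to\kappa$ by $\Psi|_V=0$ and $\Psi|_I=\psi$. For $v,v'\in V$ and $x,x'\in I$ we have $vv'\in V$ and $\psi(xx')=0$, so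
\[
\Psi\bigl((v+x)(v'+x')\bigr)=\theta(v)\psi(x')+\theta(v')\psi(x)=\theta(v+x)\Psi(v'+x')+\theta(v'+x')\Psi(v+x).
\]
Hence $\theta_\epsilon=\theta+\epsilon\Psi\colon\mathrm{MU}_*\to\kappa[\epsilon]=\kappa[\epsilon]/(\epsilon^2)$ is a ring map. Let $\mathbf{F}_\epsilon$ be its formal group law.

\emph{Claim: there is a strict isomorphism $g\colon\mathbf{F}\to\mathbf{F}_\epsilon$ over $\kappa[\epsilon]$ with $g(x)\equiv x$ modulo $\epsilon$.}

If $p\notin\mathfrak{q}$, then $\kappa$ has characteristic $0$, and $g=\log_{\mathbf{F}_\epsilon}^{-1}\circ\log_{\mathbf{F}}$ works.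

Let $p\in\mathfrak{q}$. There is no logarithm, and the $p$-series takes its place: it will exhibit $\mathbf{F}_\epsilon$ as isomorphic to a Frobenius twist of itself, and Frobenius forgets $\epsilon$. Recall the following fact. Let $f\colon\mathbf{F}_1\to\mathbf{F}_2$ be a homomorphism over an $\mathbb{F}_p$-algebra with $f'(0)=0$. Differentiating $f(\mathbf{F}_1(x,y))=\mathbf{F}_2(f(x),f(y))$ in $y$ at $y=0$ gives $f'(x)\,\partial_y\mathbf{F}_1(x,0)=0$, and $\partial_y\mathbf{F}_1(x,0)$ has constant term $1$. So $f'=0$ and $f(x)=f_1(x^p)$. Since $\mathbf{F}_1(x,y)^p=\mathbf{F}_1^{(p)}(x^p,y^p)$, where $\mathbf{F}_1^{(p)}$ has the $p$-th powers of the coefficients of $\mathbf{F}_1$, the series $f_1$ is a homomorphism $\mathbf{F}_1^{(p)}\to\mathbf{F}_2$.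

Since $\mathfrak{m}$ is maximal and $\mathfrak{q}\ne\mathfrak{m}$, some $v_i$ with $1\le i\le n$ is not in $\mathfrak{q}$. Let $h$ be the least such $i$. As $\Psi$ vanishes on $V$, the map $\theta_\epsilon$ kills $I_h$, and $c:=a\,\theta_\epsilon(v_h)=a\,\theta(v_h)$ lies in $\kappa^\times$. By (b), $[p]_{\mathbf{F}_\epsilon}(x)=cx^{p^h}+\cdots$. The coefficients of $x^{p^i}$ vanish for $i<h$, so the fact applies $h$ times in a row and gives $[p]_{\mathbf{F}_\epsilon}(x)=f_h(x^{p^h})$, where $f_h\colon\mathbf{F}_\epsilon^{(p^h)}\to\mathbf{F}_\epsilon$ is a homomorphism with $f_h'(0)=c$. So $f_h$ is an isomorphism. Since $h\ge1$, we have $(\alpha+\epsilon\beta)^{p^h}=\alpha^{p^h}$ for $\alpha,\beta\in\kappa$, and therefore $\mathbf{F}_\epsilon^{(p^h)}=\mathbf{F}^{(p^h)}$. Let $\bar f_h\colon\mathbf{F}^{(p^h)}\to\mathbf{F}$ be the reduction of $f_h$ modulo $\epsilon$, viewed over $\kappa[\epsilon]$ through $\kappa\subset\kappa[\epsilon]$. Then $g=f_h\circ\bar f_h^{-1}\colon\mathbf{F}\to\mathbf{F}_\epsilon$ is an isomorphism that reduces to the identity. It is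 strict because $c\in\kappa$, so that $\bar f_h'(0)=c$ and $g'(0)=c/c=1$. This proves the claim.

\emph{The linear form $\xi$.} By (c), the triple $(\mathbf{F},\mathbf{F}_\epsilon,g)$ is classified by a ring map $\Theta\colon\mathrm{MU}_*\mathrm{MU}\to\kappa[\epsilon]$ with $\Theta\eta_L=\theta$ and $\Theta\eta_R=\theta_\epsilon$. Modulo $\epsilon$ the triple is $(\mathbf{F},\mathbf{F},\mathrm{id})$, so $\Theta\equiv\theta\mu$. Hence $\Theta(I_\Delta)\subset\epsilon\kappa$ and $\Theta(I_\Delta^2)=0$, and $\Theta|_{I_\Delta}=\epsilon\xi$ for an additive map $\xi\colon L\to\kappa$ with $\xi(az)=\theta(a)\xi(z)$. This $\xi$ kills $IL$ and so is an $R_*$-linear form on $G$. For $x\in I$,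
\[
\epsilon\,\xi(\varphi(x))=\Theta(\eta_Rx-\eta_Lx)=\theta_\epsilon(x)-\theta(x)=\epsilon\,\psi(x).\qedhere
\]
\end{proof}

The hypothesis that $R$ is a form of $\mathrm{BP}\langle n\rangle$ entered through the splitting $\mathrm{MU}_*=V\oplus I$, which lets the deformation fix $v_1,\dots,v_h$. Fixing $v_i$ for $i<h$ keeps the height constant, and fixing $v_h$ makes $g$ strict. At $\mathfrak{q}=\mathfrak{m}$ the proposition is false: by Lemma~\ref{lem:phi}(3), $\varphi\otimes\mathbb{F}_p$ kills $x'_{p^j-1}$ for all $j\ge n+1$.

\section{Exactness in degrees at most $n$}\label{sec:depth}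

Recall that the depth of a nonzero finitely generated module $B$ over a noetherian local ring $S$ with residue field $\mathbb{F}$ is the least $i$ with $\operatorname{Ext}^i_S(\mathbb{F},B)\ne0$. A regular local ring has depth equal to its dimension. The Auslander--Buchsbaum formula states that $\operatorname{pd}B+\operatorname{depth}B=\operatorname{depth}S$ when the projective dimension $\operatorname{pd}B$ is finite.

\begin{proposition}\label{prop:exact}
Let $N\ge1$ and $w\ge0$.
\begin{enumerate}
\item[(1)] For every prime $\mathfrak{q}\ne\mathfrak{m}$, the module $(\operatorname{coker}\varphi_N)_\mathfrak{q}$ is free and $H^s(K_w(\varphi_N))_\mathfrak{q}=0$ for $s\ne w$.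
\item[(2)] $H^s(K_w(\varphi_N))=0$ and $H^s(K_w(\varphi))=0$ whenever $s\le n$ and $s<w$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Since $F_N$ and $G_N$ are direct summands of $F$ and $G$, Proposition~\ref{prop:fiberwise} shows that $\varphi_N$ is injective over the residue field of $\mathfrak{q}$. So some maximal minor of its matrix is a unit in the local ring $(R_*)_\mathfrak{q}$, and $(\varphi_N)_\mathfrak{q}$ is a split injection whose complement is spanned by basis vectors. Apply Lemma~\ref{lem:koszul}(4).

(2) Since $K_w(\varphi)=\operatorname{colim}_NK_w(\varphi_N)$, it suffices to treat $\varphi_N$, and by (1) it suffices to localize at $\mathfrak{m}$. Let $S=(R_*)_\mathfrak{m}$, a regular local ring of dimension $n+1$ with residue field $\mathbb{F}_p$, and let $K=K_w(\varphi_N)_\mathfrak{m}$, a complex of finite free $S$-modules. Suppose that the statement fails, and let $s$ be minimal with $s\le n$, $s<w$ and $H^s=H^s(K)\ne0$. By (1), the finitely generated module $H^s$ is supported only at the maximal ideal, so it has finite length and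 $\operatorname{Hom}_S(\mathbb{F}_p,H^s)\ne0$. Let $B^s\subset Z^s\subset K^s$ be the coboundaries and cocycles. As $\operatorname{depth}S\ge1$, we have $\operatorname{Hom}_S(\mathbb{F}_p,Z^s)\subset\operatorname{Hom}_S(\mathbb{F}_p,K^s)=0$. The sequence $0\to B^s\to Z^s\to H^s\to0$ then gives $\operatorname{Ext}^1_S(\mathbb{F}_p,B^s)\ne0$. In particular $B^s\ne0$ and $s\ge1$. By minimality of $s$, the sequence
\[
0\to K^0\to K^1\to\dots\to K^{s-1}\to B^s\to0
\]
is exact, so $\operatorname{pd}B^s\le s-1$ and $\operatorname{depth}B^s\ge n+1-(s-1)\ge2$. This contradicts $\operatorname{Ext}^1_S(\mathbb{F}_p,B^s)\ne0$.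
\end{proof}

The bound $s\le n$ is used only in the last inequality. For $s=n+1$ the argument gives depth at least $1$ and no contradiction, and Example~\ref{ex:n0} shows that the vanishing then fails.

\section{The $E_2$-page in rows $s\le n+1$}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:structure}(1)]
By Proposition~\ref{prop:reduction}(2), Lemma~\ref{lem:koszul}(1) and Proposition~\ref{prop:exact}(2),
\[
H^s(\mathrm{gr}_w)=0\ \ (w<s),\qquad H^s(\mathrm{gr}_s)=\Lambda^s\Omega,\qquad H^s(\mathrm{gr}_w)=0\ \ (w>s,\ s\le n).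
\]
The complex $\mathcal{F}_{s-1}$ is built from finitely many $\mathrm{gr}_w$, all with $w<s$, so $H^s(\mathcal{F}_{s-1})=H^{s+1}(\mathcal{F}_{s-1})=0$. Hence $H^s(\mathcal{F}_s)\cong H^s(\mathrm{gr}_s)=\Lambda^s\Omega$ for all $s$. For $w\ge s$ consider the exact sequence
\[
H^{s-1}(\mathrm{gr}_{w+1})\to H^s(\mathcal{F}_w)\to H^s(\mathcal{F}_{w+1})\to H^s(\mathrm{gr}_{w+1}).
\]
The left term vanishes if $s\le n+1$ and the right term vanishes if $s\le n$. In each degree $t$ the filtration is finite, so $H^s(\mathcal{F}_s)\to E_2^s(\mathrm{THH}(R))$ is an isomorphism for $s\le n$ and an injection for $s=n+1$. For $\mathrm{MU}$ we have $H^s(\mathrm{gr}_w)=0$ for all $w\ne s$, both outer terms always vanish, and $E_2^s(\mathrm{THH}(\mathrm{MU}))=H^s(\mathcal{F}_s)=\Lambda^sL$ for all $s$.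

By Proposition~\ref{prop:reduction}(3), the map on $H^s(\mathcal{F}_s)$ induced by the unit is the canonical composite $\Lambda^s_{\mathrm{MU}_*}L\to\Lambda^s_{R_*}G\to\Lambda^s_{R_*}\Omega$, which is surjective. So \eqref{eq:map} is surjective for $s\le n$ and has image $\Lambda^{n+1}\Omega$ for $s=n+1$. The first map of the composite has kernel $I\Lambda^sL$ and the second has kernel $\varphi(F)\wedge\Lambda^{s-1}G$, which gives the stated kernel.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]
Let $s\le n$ and $\Omega_N=\operatorname{coker}\varphi_N$. A finitely generated module over a noetherian domain is torsion-free if its only possible associated prime is $(0)$, and associated primes can be detected after localization. At $\mathfrak{q}\ne\mathfrak{m}$ the module $\Lambda^s\Omega_N$ is free by Proposition~\ref{prop:exact}(1), so such a $\mathfrak{q}$ is associated only if it is $(0)$. By Proposition~\ref{prop:exact}(2) and Lemma~\ref{lem:koszul}(1), $K_s(\varphi_N)$ is a free resolution of length $s$ of $\Lambda^s\Omega_N$. So at $\mathfrak{m}$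 the module is zero or has depth at least $n+1-s\ge1$, and $\mathfrak{m}$ is not associated. Thus $\Lambda^s\Omega_N$ is torsion-free, and so is the filtered colimit $\Lambda^s\Omega$. Hence $\Lambda^s\Omega$ embeds in $(\Lambda^s\Omega)\otimes\mathbb{Q}$, which is $\Omega^s_{R_*\otimes\mathbb{Q}}$ by Lemma~\ref{lem:phi}(2). By Lemma~\ref{lem:phi}(1), the classes of the $dm_k$ generate $\Omega$, so their exterior products generate $\Lambda^s\Omega$.
\end{proof}

\begin{remark}\label{rem:rational}
Rationally the guess of the introduction is right in every row. The primes of $R_*\otimes\mathbb{Q}$ are primes $\mathfrak{q}\ne\mathfrak{m}$, so $H^s(\mathrm{gr}_w)\otimes\mathbb{Q}=0$ for $w\ne s$ by Proposition~\ref{prop:exact}(1), and the argument above gives $E_2^s(\mathrm{THH}(R))\otimes\mathbb{Q}\cong\Omega^s_{R_*\otimes\mathbb{Q}}$ for all $s$. As $R_*\otimes\mathbb{Q}$ is a polynomial ring in $n$ variables, row $n+1$ is $p$-power torsion.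
\end{remark}

\section{Row $n+1$ and degeneration}\label{sec:sharp}

In row $n+1$ the groups $H^{n+1}(K_w(\varphi))$ with $w>n+1$ may be nonzero. To show that \eqref{eq:map} is not onto, we need a class of this kind that survives to $E_2^{n+1}$. Over $R_*$ these groups are hard to compute, but modulo $\mathfrak{m}$ the map $\varphi$ is diagonal. Fact (ii) says that row $n+1$ is the top row, and top cohomology is right exact, so classes modulo $\mathfrak{m}$ lift.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
\emph{Reduction modulo $\mathfrak{m}$.} By Proposition~\ref{prop:reduction}(1), the filtration of the $R_*$-module $\pi_*X^q$ splits, and $\pi_*X^q$ is free. Put $v_0=p$, $Y_0=\pi_*X^\bullet$ and $Y_{j+1}=Y_j/v_j$ for $0\le j\le n$, so that $Y:=Y_{n+1}=\pi_*X^\bullet\otimes_{R_*}\mathbb{F}_p$. By freeness, $0\to Y_j\xrightarrow{v_j}Y_j\to Y_{j+1}\to0$ is exact. If $H^s(Y_j)=0$ for $s\ge n+2$, the long exact sequence shows that the same holds for $Y_{j+1}$ and that $H^{n+1}(Y_j)\to H^{n+1}(Y_{j+1})$ is surjective. By (ii) and induction,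
\[
E_2^{n+1}(\mathrm{THH}(R))=H^{n+1}(Y_0)\longrightarrow H^{n+1}(Y)\quad\text{is surjective.}
\]

\emph{The spectral sequence of $Y$.} Since the filtration splits levelwise, it induces a filtration of $Y$ with $\mathrm{gr}_wY=\mathrm{gr}_w\otimes\mathbb{F}_p$, finite in each degree $t$, and $H^s(\mathrm{gr}_wY)=H^s(K_w(\varphi\otimes\mathbb{F}_p))$. By Lemma~\ref{lem:phi}(3), $\varphi\otimes\mathbb{F}_p$ sends $x'_k$ to a unit times $b_k$ if $k+1$ is not a power of $p$, and to $0$ otherwise. Put $y_j=x'_{p^j-1}$ for $j\ge n+1$ and $\lambda_j=b_{p^j-1}$ for $j\ge1$. By Lemma~\ref{lem:koszul}(2) and (3),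
\[
\bigoplus_{s,w}H^s(\mathrm{gr}_wY)=\Gamma(y_j:j\ge n+1)\otimes\Lambda(\lambda_j:j\ge1),
\]
where $y_j$ has $(s,w)=(0,1)$, $\lambda_j$ has $(s,w)=(1,1)$, and both have $t=2(p^j-1)+2=2p^j$. This is the first page of the spectral sequence of the filtered complex $Y$, which converges to $H^*(Y)$. Its differentials preserve $t$ and go from $(s,w)$ to $(s+1,w-r)$ with $r\ge1$.

\emph{The criterion.} We saw in Section~\ref{sec:proofs} that $E_2^{n+1}(\mathrm{THH}(\mathrm{MU}))=H^{n+1}(\mathcal{F}_{n+1})$. So its image in $H^{n+1}(Y)$ lies in the image of $H^{n+1}(\mathcal{F}_{n+1}Y)$. This group equals $H^{n+1}(\mathrm{gr}_{n+1}Y)$, because lower weights have no cohomology in degrees $n+1$ and $n+2$. Hence \eqref{eq:map} is not surjective in bidegree $(n+1,t)$ if the first page has no class with $(s,w)=(n+1,n+1)$ in degree $t$ and $H^{n+1}(Y)_t\ne0$.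

We take $t/2=p+p^2+\dots+p^n+cp^{n+1}$ for a suitable $c$. In a basis monomial of degree $t$, all generators other than $\lambda_1,\dots,\lambda_n$ contribute multiples of $p^{n+1}$ to $t/2$, and the $\lambda_j$ with $j\le n$ contribute at most $p+\dots+p^n<p^{n+1}$. So they contribute exactly $p+\dots+p^n$, and the monomial contains the factor $\lambda=\lambda_1\cdots\lambda_n$, which has $(s,w)=(n,n)$. The remaining factor contributes $cp^{n+1}$.

\emph{The case $p$ odd.} Take $c=2<p$. The remaining factor involves only $y_{n+1}$ and $\lambda_{n+1}$, and the classes are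
\[
\gamma_2(y_{n+1})\lambda\ \text{ in }(n,n+2),\qquad y_{n+1}\lambda_{n+1}\lambda\ \text{ in }(n+1,n+2).
\]
They have the same weight, so no differential connects them. Thus $H^{n+1}(Y)_t\ne0$, and there is no class in $(n+1,n+1)$.

\emph{The case $p=2$.} The choice $c=2$ does not work, since $\lambda_{n+2}\lambda$ then lies in $(n+1,n+1)$. Take $c=3$. In units of $2^{n+1}$, the generators $y_{n+1},\lambda_{n+1}$ contribute $1$, the generators $y_{n+2},\lambda_{n+2}$ contribute $2$, and all later ones contribute at least $4$. The remaining factors, with the bidegree $(s,w)$ of their product with $\lambda$, are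
\[
\begin{array}{c|cc}
 & w=n+2 & w=n+3\\ \hline
s=n & y_{n+1}y_{n+2} & \gamma_3(y_{n+1})\\
s=n+1 & \lambda_{n+1}y_{n+2},\ \ \lambda_{n+2}y_{n+1} & \lambda_{n+1}\gamma_2(y_{n+1})\\
s=n+2 & \lambda_{n+1}\lambda_{n+2} &
\end{array}
\]
There is no class in $(n+1,n+1)$. The group in $(n+1,n+2)$ has dimension $2$. It supports no differential, since a target would have $s=n+2$ and $w\le n+1$. It can be hit only from $(n,n+3)$, which has dimension $1$. So a nonzero class survives, and $H^{n+1}(Y)_t\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(4)]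
We show by induction on $r\ge2$ that $d_r=0$. Suppose that $d_2,\dots,d_{r-1}$ vanish, so that $E_r=E_2$ for $R$; by (iii) the same holds for $\mathrm{MU}$. On a row $s\ge n$, the target of $d_r$ lies in a row $s+r\ge n+2$, which is zero by (ii). On a row $s\le n-1$, every class is the image of a class for $\mathrm{MU}$ by Theorem~\ref{thm:main}. That class is killed by $d_r$ by (iii), and $d_r$ commutes with the map of spectral sequences.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, the blue book, Part~II.

\bibitem{HW}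
Hahn and Wilson; cited for the existence of an $\mathbb{E}_3$-$\mathrm{MU}$-algebra structure on a form of $\mathrm{BP}\langle n\rangle$ and for Proposition~6.1.6.

\bibitem{Lee}
David Jongwon Lee, \emph{Integral topological Hochschild homology of connective complex K-theory}, arXiv:2206.02411 (2022).

\bibitem{Ravenel}
Ravenel, the green book, Chapter~4 and Appendix~2.

\end{thebibliography}
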